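# Categoricity gained and lost between $\mathbf 0'$ and $\mathbf 0''$

## 1. Gadgets that split, and oracles that know the splits

All structures are countable, in a computable language, with domain $\omega$. A structure is $X$-computable if its atomic diagram is. A computable structure $\mathcal A$ is *computably categorical relative to $X$* ("c.c. relative to $X$") if every $X$-computable copy $\mathcal B$ of $\mathcal A$ is isomorphic to $\mathcal A$ by an $X$-computable isomorphism. This depends only on the degree of $X$, so we also say "c.c. relative to $\mathbf d$". The inverse of an $X$-computable bijection of $\omega$ is $X$-computable, so the direction of the isomorphism does not matter.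

For instance, let $\mathcal A$ have one unary predicate that is computable, infinite and coinfinite. Given an $X$-computable copy, send the $i$-th element inside the predicate to the $i$-th element inside, and the $i$-th outside to the $i$-th outside. So $\mathcal A$ is c.c. relative to every $X$.

When $X$ grows, two effects compete: there are more isomorphisms available, and there are more copies to be matched. We begin with a family of structures for which the first effect wins easily.

**Notation.** $K=\emptyset'$. Recall that $\Sigma^0_2$ means the same as "c.e. in $K$". $\Phi_e$ is the $e$-th Turing functional, and for a string $\sigma$, $\Phi_e^{Z\oplus\sigma}(x)=y$ means that the computation converges while querying the second half of the oracle only below $|\sigma|$. The coding $\langle\cdot,\dots,\cdot\rangle$ is computable, injective, and $\ge$ each of its entries; on pairs it is a bijection onto $\omega$.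

**Language.** There are unary symbols $G_n$, $L_k$, $L'_m$ ($n,k,m\in\omega$) and a binary symbol $E$. The $L_k$ and $L'_m$ are called *labels*. An element $b$ *carries* the label $\ell$ if there is $w$ with $E(b,w)$ and $\ell(w)$; otherwise it *omits* $\ell$. Carrying is a positive fact: once you see $w$ you know it. Omitting is never seen at a finite stage.

**Definition (split data).** *Split data* is a $\Sigma^0_2$ relation $Q(n,k,t)$ such that for each $n$ at most one pair $(k,t)$ satisfies $Q(n,k,t)$, and then $k\le t$. Read it as "gadget $n$ is split at time $t$ along the label $L_k$". Put $S=\{n:\exists k,t\;Q(n,k,t)\}$.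

We want a $\Pi^0_1$ relation $R$ with
$$Q(n,k,t)\iff\exists u\,R(n,k,t,u)\iff\exists!u\,R(n,k,t,u).$$
Write $Q(z)\iff\exists y\forall w\,T(z,y,w)$ with $T$ computable. Let $u$ code a number $y$ together with, for each $i<y$, the least $w_i$ with $\neg T(z,i,w_i)$, and let $R(z,u)$ say this and $\forall w\,T(z,y,w)$. Then $y$ is forced to be the least number with $\forall w\,T(z,y,w)$ and the $w_i$ are forced as well, so $u$ is unique; and $R$ is $\Pi^0_1$. We fix such an $R$. For $n\in S$ let $(k_n,t_n,u_n)$ be the unique triple with $R(n,k_n,t_n,u_n)$, and $M_n=\max(t_n,u_n)$. If we are told that $n\in S$, then $K$ finds this triple by searching, since $K$ decides $R$.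

**Definition (the structure $\mathcal A_Q$).** There are elements $x_{n,j}$ with $G_n(x_{n,j})$; these form *gadget $n$*. For each label $\ell$ that $x_{n,j}$ does not omit there is exactly one further element $w$, a *witness*, with $E(x_{n,j},w)$ and $\ell(w)$. No other relations hold. Omission is as follows.

* If $n\notin S$, every $x_{n,j}$ carries all labels.
* If $n\in S$, then $x_{n,j}$ is of *class I* if $j$ is even or $j<M_n$, and it omits exactly $L'_{\langle t_n,u_n\rangle}$. It is of *class II* if $j$ is odd and $j\ge M_n$, and it omits exactly $L_{k_n}$.

Both classes are infinite. In a split gadget the class I elements are exactly those carrying $L_{k_n}$, and the class II elements are exactly those carrying $L'_{\langle t_n,u_n\rangle}$. So each class has a positive certificate, provided one knows which labels to look for.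

For example, let $Q=\{(5,2,3)\}$ and $R=\{(5,2,3,0)\}$. Then $M_5=3$. In gadget $5$ the elements $x_{5,3},x_{5,5},x_{5,7},\dots$ omit exactly $L_2$ (class II), and $x_{5,0},x_{5,1},x_{5,2},x_{5,4},x_{5,6},\dots$ omit exactly $L'_{\langle 3,0\rangle}$ (class I). In all other gadgets every element carries every label.

**$\mathcal A_Q$ is computable.** This is the reason for the odd-looking use of $M_n$. By uniqueness of the triple:

* $x_{n,j}$ omits $L_k$ iff $j$ is odd and $\exists t,u\le j\;R(n,k,t,u)$;
* $x_{n,j}$ omits $L'_{\langle t,u\rangle}$ iff $\exists k\le t\,R(n,k,t,u)$ and ($j$ is even or $j<\max(t,u)$).

The quantifiers are bounded and $R$ is $\Pi^0_1$, so omission is $\Pi^0_1$, and the set of non-omitted pairs $(x_{n,j},\ell)$ is c.e.; it is infinite. Let $x_{n,j}$ be the number $2\langle n,j\rangle$, and let $2a+1$ be the witness for the $a$-th pair in a computable injective enumeration of that set. All relations are now decidable, and the domain is $\omega$.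

**Lemma 1.** Let $D\ge_TK$, and let $\mathcal B\cong\mathcal A_Q$ be $D$-computable. Let $f$ be a $D$-computable bijection from $\{x_{n,j}\}$ onto $\bigcup_nG_n^{\mathcal B}$ such that $f(x_{n,j})\in G_n^{\mathcal B}$ and, for $n\in S$, $x_{n,j}$ is of class I iff $f(x_{n,j})$ carries $L_{k_n}$. Then $f$ extends to a $D$-computable isomorphism $\mathcal A_Q\to\mathcal B$.

*Proof.* Since $\mathcal B\cong\mathcal A_Q$, elements of $G_n^{\mathcal B}$ carry all labels if $n\notin S$; if $n\in S$, those carrying $L_{k_n}$ omit exactly $L'_{\langle t_n,u_n\rangle}$, and the others omit exactly $L_{k_n}$. So $x$ and $f(x)$ carry the same labels. A witness $w$ in $\mathcal A_Q$ belongs to a pair $(x,\ell)$ that we can compute from $w$. Map it to the unique $w'$ with $E(f(x),w')$ and $\ell(w')$ in $\mathcal B$, found by search. Every element of $\mathcal B$ outside $\bigcup_n G_n^{\mathcal B}$ is the witness of exactly one such pair, so the extension is a bijection, and it preserves all relations. $\square$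

Here is the easy case: the oracle knows which gadgets are split.

**Lemma 2.** If $D\ge_TK\oplus S$, then $\mathcal A_Q$ is c.c. relative to $D$.

*Proof.* Let $\mathcal B\cong\mathcal A_Q$ be $D$-computable. Given $n$, use $D$ to decide whether $n\in S$. If $n\notin S$, map $x_{n,j}$ to the $j$-th element of $G_n^{\mathcal B}$. If $n\in S$, find $(k_n,t_n,u_n)$ with $K$. We can now decide the class of each $x_{n,j}$. Match the class I elements in order with the elements of $G_n^{\mathcal B}$ in the order in which they are found to carry $L_{k_n}$, and the class II elements with those found to carry $L'_{\langle t_n,u_n\rangle}$. Every element of $G_n^{\mathcal B}$ is found exactly once, and all four sequences are infinite. This is uniform in $n$. Apply Lemma 1. $\square$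

For one single gadget $n$, this matching needs only finite information about $n$: whether $n\in S$, and the triple if so. We call it the *direct matching* on gadget $n$.

If $S\le_TK$, then Lemma 2 says that $\mathcal A_Q$ is c.c. relative to every degree $\ge\mathbf 0'$. What changes in general? $S$ is always c.e. in $K$, so an oracle between $K$ and $K\oplus S$ will learn that a gadget is split, but possibly only after it has already had to decide where some elements go. The rest of the lecture is about the timing of that event.

## 2. One structure, both failures of monotonicity

The question comes from Java Darleen Villano, "Computable categoricity relative to a c.e. degree", arXiv:2401.06641 (2024). In the c.e. degrees the following is known. For every computable partial order $P$ and computable partition $P=P_0\sqcup P_1$ there are a computable, computably categorical graph $\mathcal G$ and an embedding $h$ of $P$ into the c.e. degrees such that $\mathcal G$ is c.c. relative to every degree in $h(P_0)$ and not c.c. relative to any degree in $h(P_1)$. So among c.e. degrees, one structure can lose categoricity when the degree grows and can also gain it. Does this also happen in the interval $[\mathbf 0',\mathbf 0'')$? Precisely: are there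 one computable structure $\mathcal A$ and degrees $\mathbf d_0<\mathbf d_1$ and $\mathbf e_0<\mathbf e_1$ in $[\mathbf 0',\mathbf 0'')$ such that $\mathcal A$ is c.c. relative to $\mathbf d_0$ but not $\mathbf d_1$, and not relative to $\mathbf e_0$ but relative to $\mathbf e_1$? The answer is yes.

**Definition.** A set $G$ is *1-generic relative to $Z$* if for every $Z$-c.e. set $W$ of strings, some $\sigma\prec G$ lies in $W$ or has no extension in $W$.

For example, fix $n,k$ and let $W$ be the set of strings $\sigma$ with $\sigma(\langle n,k,v\rangle)=1$ for some $v$. Every string has an extension in $W$, so a 1-generic $G$ has an initial segment in $W$: there is $v$ with $G(\langle n,k,v\rangle)=1$.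

**Theorem 1.** There are a computable structure $\mathcal A$ and a $\Sigma^0_2$ set $S$ with $(K\oplus S)'\equiv_T\mathbf 0''$ such that

1. $\mathcal A$ is c.c. relative to $\mathbf 0'$;
2. $\mathcal A$ is not c.c. relative to $\deg(K\oplus G)$, for every $G$ that is 1-generic relative to $K$;
3. $\mathcal A$ is c.c. relative to every degree $\ge\deg(K\oplus S)$.

Consequently there are degrees $\mathbf 0'=\mathbf d_0<\mathbf d_1=\mathbf e_0<\mathbf e_1<\mathbf 0''$ such that $\mathcal A$ is c.c. relative to $\mathbf d_0$, not c.c. relative to $\mathbf d_1=\mathbf e_0$, and c.c. relative to $\mathbf e_1$.

**Theorem 2.** For every computable partial order $P$ and computable partition $P=P_0\sqcup P_1$ there are a computable structure $\mathcal A$ and an order embedding $h$ of $P$ into the degrees that are c.e. in and above $\mathbf 0'$ and strictly below $\mathbf 0''$, such that $\mathcal A$ is c.c. relative to $\mathbf 0'$, to every $h(p)$ with $p\in P_0$, and to every degree $\ge\mathbf 0''$, and is not c.c. relative to any $h(p)$ with $p\in P_1$.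

In both cases $\mathcal A=\mathcal A_Q$ for suitable split data $Q$. Item 3 of Theorem 1 will be Lemma 2. Everything else depends on how $Q$ is chosen.

## 3. Splitting at once defeats $K$ itself

To destroy categoricity relative to some oracle $X\ge_TK$, the natural plan is this. Build a copy with elements $b_{n,j}$, and reserve gadget $n$ for one functional $\Phi_e$. Wait until $\Phi_e$ maps $b_{n,0}$ to some $x_{n,j}$. Then split gadget $n$ at once, along a fresh label $L_k$ that $b_{n,0}$ has not yet been given, and put $b_{n,0}$ in class II. As $j$ is small compared with the time of the split, $x_{n,j}$ is of class I, so $\Phi_e$ is wrong. Let us carry this out with $X=K$.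

At stage $s$, for each $e<s$ such that gadget $e$ is not yet split and $\Phi_e^K(2\langle e,0\rangle)$ converges in at most $s$ steps to a value $<s$, put $Q(e,s,s)$. This $Q$ is $K$-computable split data. Let $\mathcal B$ be built like $\mathcal A_Q$ with $b_{n,j}=2\langle n,j\rangle$ in place of $x_{n,j}$, except that $b_{n,0}$ omits $L_k$ iff $Q(n,k,k)$, and omits no $L'_m$. The set of non-omitted pairs is c.e. in $K$, so $\mathcal B$ is $K$-computable. For $n\in S$, $b_{n,0}$ is of class II; both classes remain infinite, so $\mathcal B\cong\mathcal A_Q$. If $\Phi_e^K$ were an isomorphism $\mathcal B\to\mathcal A_Q$, then $\Phi_e^K(b_{e,0})=x_{e,j}$ for some $j$, so gadget $e$ is split at some $t$ with $j\le 2\langle e,j\rangle<t=t_e\le M_e$. Thus $x_{e,j}$ is of class I and carries $L_{k_e}$, while $b_{e,0}$ omits it: a contradiction.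

So this plan does produce a structure that fails to be categorical, but it fails relative to $\mathbf 0'$ already, and Theorem 1 needs categoricity there. The point where it breaks is visible. At the time of the split, the $K$-computable copy $\mathcal B$ has not committed itself about $L_k$ on $b_{n,0}$, although a matching had to commit itself about where $b_{n,0}$ goes. If $K$ is to match its own copies, a gadget may be split along $L_k$ only after all elements already matched, in the $K$-computable copies under consideration, have been *seen to carry* $L_k$. They are then safely in class I.

This raises two problems. A copy might be a fake, which never shows $L_k$ on some matched element, so that the split waits forever. And why should any oracle above $K$ still fail? Section 4 deals with the first problem, Section 7 with the second: a generic $G$ can postpone the decision about $L_k$ beyond any time that $K$ is able to watch.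

## 4. Splitting only what the $K$-copies have certified

We now build split data $Q$ with oracle $K$. Instead of diagonalizing against isomorphisms, we only ask that the labels $k_n$ escape every $K$-computable bound:

$N_e$: if $\Phi_e^K$ is total, then there is $n\in S$ with $k_n>\Phi_e^K(n)$.

**Copies and pairs.** Let $\mathcal B_i$ be the partial atomic diagram with domain $\omega$ given by $\Phi_i^K$. A fact is *confirmed at $s$* if $\Phi_i^K$ outputs "true" for it within $s$ steps. "$b$ is in gadget $n$ at $s$" means that $b<s$ and $G_n(b)$ is confirmed at $s$. "$b$ shows $L_k$ at $s$" means that $E(b,w)$ and $L_k(w)$ are confirmed at $s$ for some $w<s$. These properties are permanent once true. For each $i$ we keep a growing finite injective set $F_i$ of pairs $(x_{n,j},b)$, the part of an isomorphism $\mathcal A\to\mathcal B_i$ to which we are committed.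

A gadget is *appointed* to ("belongs to") some $N_e$, may later be *attacked* with a label $k$, and may still later be *split* along $L_k$. Between attack and split we wait for the certificates of all $\mathcal B_i$ with $i<e$. To keep a fake $\mathcal B_i$ from obstructing every gadget of $N_e$, we stop extending $F_i$ as long as it obstructs one: it is *frozen*. Gadgets appointed later then contain no pairs of $F_i$, so $i$ can obstruct permanently only one gadget of $N_e$.

**Construction, stage $s$.**

1. (Split) For each $e<s$ with $N_e$ not done: if there is a gadget $n$ belonging to $e$, attacked with label $k$, such that for all $i<e$ every pair $(x_{n,j},b)\in F_i$ in gadget $n$ has $b$ showing $L_k$ at $s$, take the least such $n$, *split* it (put $Q(n,k,s)$) and declare $N_e$ done.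
2. (Pairs) Call $i$ *frozen* at $s$ if there are $e>i$ with $N_e$ not done, a gadget $n$ belonging to $e$ attacked with some label $k$, and a pair $(x_{n,j},b)\in F_i$ such that $b$ does not show $L_k$ at $s$. For each unfrozen $i<s$ and each unsplit $n<s$, try to add one pair in gadget $n$ to $F_i$. Call $b$ *available* if $b$ is in gadget $n$ at $s$, is not in the range of $F_i$, and, if $n$ has been attacked with label $k$, shows $L_k$ at $s$. If there is an available $b$, add $(x_{n,j},b)$ with $j$ least not yet used by $F_i$ in gadget $n$ and $b$ the least available element.
3. (Attack) For each $e<s$ with $N_e$ not done and having an unattacked gadget $n$ with $\Phi_e^K(n)$ converging in at most $s$ steps to a value $<s$: *attack* $n$ with label $k=s$.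
4. (Appoint) Give gadget $s$ to the least $e\le s$ with $N_e$ not done and having no unattacked gadget, if there is one.

In step 2 we always have $j<s$: pairs in gadget $n$ are formed only at stages $>n$, at most one per stage for each $i$, so $j$ is at most the number of stages strictly between $n$ and $s$. The construction is $K$-computable, so $Q$ is $K$-computable. A gadget belongs to at most one $e$, and a split at stage $t$ uses a label $k<t$ (the stage of the attack). So $Q$ is split data.

**Lemma 3.** Each $N_e$ is satisfied, and splits at most one gadget. Hence
$$(1)\qquad\text{no } K\text{-computable function } g \text{ satisfies } k_n\le g(n)\text{ for all } n\in S.$$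

*Proof.* A split makes $N_e$ done, so it splits at most one gadget.

**Step 1: if $N_e$ is never done, it attacks at most $e$ gadgets.** Let $n_0<n_1<\cdots$ be its attacked gadgets, with $n_r$ attacked at $s_r$ with label $k^r=s_r$. A new gadget is appointed only when there is no unattacked one, so $n_{r+1}\ge s_r$. Pairs added in $n_r$ after $s_r$ show $L_{k^r}$ when they are added, and showing is permanent. Only finitely many pairs in $n_r$ are present in the $F_i$, $i<e$, at the end of stage $s_r$. If all of them eventually showed $L_{k^r}$, then step 1 of the construction would split some gadget of $N_e$. So some $i(r)<e$ has a pair in $n_r$ that never shows $L_{k^r}$. Then $i(r)$ is frozen at all stages $>s_r$. For $r'>r$, pairs in $n_{r'}$ are formed only at stages $>n_{r'}\ge s_r$, so $F_{i(r)}$ has no pairs in $n_{r'}$, and therefore $i(r')\ne i(r)$. The $i(r)$ are distinct numbers below $e$.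

**Step 2: conclusion.** By Step 1 each $N_{e'}$ receives finitely many gadgets; this is trivial if it becomes done. Suppose $N_e$ is never done. At all late stages no $e'<e$ receives a gadget in step 4, so whenever $N_e$ lacks an unattacked gadget it receives one. As it receives and attacks only finitely many, it eventually has an unattacked gadget $n$ forever. If $\Phi_e^K(n)$ converged, step 3 would attack $n$. So $\Phi_e^K$ is not total and $N_e$ holds. If $N_e$ becomes done through $n$, then $n\in S$ and $k_n$ is the stage $s$ of the attack, at which $\Phi_e^K(n)<s$. So $k_n>\Phi_e^K(n)$. Statement (1) follows, since every $K$-computable function is some total $\Phi_e^K$. $\square$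

## 5. How $K$ matches its own copies

In Section 6 we shall have to replace $S$ by half of it. So we prove categoricity relative to $K$ with some splits possibly cancelled.

**Lemma 4.** Let $S^*\subseteq S$ be such that $S^*$ and $S\setminus S^*$ are $\Sigma^0_2$, and let $Q^*(n,k,t)\iff Q(n,k,t)\wedge n\in S^*$. Then $\mathcal A^*=\mathcal A_{Q^*}$ is c.c. relative to $K$.

Note that $Q^*$ is split data. For $n\in S^*$ the numbers $k_n,t_n$ are the same for $Q$ and $Q^*$; the relation $R$, and with it $u_n$ and $M_n$, is taken for $Q^*$.

*Proof.* Every $K$-computable copy is some $\mathcal B_i$. Let $\mathcal B_i\cong\mathcal A^*$. "Split" refers to the construction, that is, to $Q$.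

**Step 1: $i$ is unfrozen at infinitely many stages.** Otherwise $F_i$ is eventually constant and finite, so some single pair $(x_{n,j},b)\in F_i$ is responsible for the freezing at infinitely many stages. So $n$ is attacked, with label $k$ say, and its owner $N_e$ is not done at infinitely many stages, hence never. So $n$ is never split and $n\notin S$. Then all elements of gadget $n$ in $\mathcal A^*$, and hence in $\mathcal B_i$, carry $L_k$. As $b\in G_n^{\mathcal B_i}$, $b$ eventually shows $L_k$, permanently. This is a contradiction.

**Step 2: if $n$ is never split, the pairs of $F_i$ in gadget $n$ form a bijection $\{x_{n,j}\}_j\to G_n^{\mathcal B_i}$.** $G_n^{\mathcal B_i}$ is infinite, and each of its elements is eventually confirmed to be in gadget $n$ and eventually shows the attack label, if there is one, because $n\notin S$. So at infinitely many of the stages given by Step 1 a pair is added in gadget $n$, each time with the least unused $j$ and the least available $b$. Hence every $j$ is used, and every $b\in G_n^{\mathcal B_i}$ is used: once $b$ is permanently available until used, each new pair uses some $b'\le b$. The map is injective by construction, and only elements of $G_n^{\mathcal B_i}$ occur.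

**Step 3: gadgets split by some $N_e$ with $e>i$.** Let $n$ be split at $t$ with label $k$. Splitting comes before pairing in a stage, so the pairs of $F_i$ in $n$ were all formed before $t$; they are finitely many and have $j<t$. Since $i<e$, the condition for the split says that each of their $b$ shows $L_k$. If $n\in S^*$, then $j<t=t_n\le M_n$, so each $x_{n,j}$ in these pairs is of class I, and $b$ carries $L_{k_n}$. So the existing pairs respect the classes. Extend them to a class-preserving bijection: match the remaining class I elements with the remaining elements found to carry $L_{k_n}$, and the class II elements with those found to carry $L'_{\langle t_n,u_n\rangle}$, in order of discovery. If $n\in S\setminus S^*$, then gadget $n$ of $\mathcal A^*$ is not split; extend by any matching in order of discovery. Given $n\in S$, $K$ decides which case holds, since both $S^*$ and $S\setminus S^*$ are c.e. in $K$.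

**Step 4: gadgets split by some $N_e$ with $e\le i$.** There are at most $i+1$ of them. Here the pairs of $F_i$ are ignored and we use the direct matching, with finite information built into the algorithm (any matching if $n\in S\setminus S^*$).

**Step 5: the isomorphism.** To compute $f(x_{n,j})$ for $n$ not as in Step 4, run the construction until $x_{n,j}$ appears in a pair of $F_i$ or $n$ is split. One of these happens, by Step 2. In the first case use the pair, in the second use Step 3; as Step 3 extends the pairs already made, this is consistent. So $f$ is $K$-computable and as in Lemma 1, which finishes the proof. $\square$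

## 6. A half of the split set that is low over $K$

Item 3 of Theorem 1 is useful only if $K\oplus S$ lies strictly below $\mathbf 0''$. We get this by splitting $S$ into two halves, both low over $K$. We say that a subset $T$ of $S$ satisfies (1) if no $K$-computable $g$ has $k_n\le g(n)$ for all $n\in T$.

**Lemma 5.** $S=S_0\sqcup S_1$ with $S_0,S_1$ c.e. in $K$ and $(K\oplus S_i)'\le_TK'$ for $i=0,1$; and some $S_i$ satisfies (1).

*Proof.* **Step 1: the division.** $S$ is infinite: if it were finite, a constant function would violate (1). Let $a_0,a_1,\dots$ be a $K$-computable injective enumeration of $S$, and let $S_i[s]$ be the part of $S_i$ enumerated before stage $s$. For $r=\langle e,i\rangle$ with $i\in\{0,1\}$, let $u(r,s)$ be the use of $\Phi_e^{K\oplus S_i[s]}(e)[s]$ if this converges (the largest element queried in the $S_i$-part, plus one, and at least $1$), and $u(r,s)=0$ otherwise. At stage $s$ take the least $r=\langle e,i\rangle\le s$ with $u(r,s)>a_s$ and put $a_s$ into $S_{1-i}$; if there is none, put it into $S_0$. So the computation of highest priority that is threatened by $a_s$ is spared.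

**Step 2: $\lim_su(r,s)$ exists.** By induction, take $s_0\ge r$ after which all $u(r',\cdot)$ with $r'<r$ are constant and no $a_s$ is below $\max_{r'<r}\lim_su(r',s)$. Let $r=\langle e,i\rangle$ and suppose that its computation converges at some $s\ge s_0$. Any $a_{s'}$ with $s'\ge s$ that is below its use goes into $S_{1-i}$, because no smaller $r'$ is threatened by $a_{s'}$. So $S_i$ does not change below the use and the computation is preserved forever. Thus $u(r,\cdot)$ is constant from $s$ on. If there is no such $s$, then $u(r,\cdot)$ is $0$ from $s_0$ on.

**Step 3: lowness.** $\Phi_e^{K\oplus S_i}(e)$ converges iff $\lim_su(\langle e,i\rangle,s)\ne0$. Indeed a true computation is present at all late stages, and a computation present at a late stage is preserved, hence true. The limit of a $K$-computable function is computable in $K'$ (the limit lemma relative to $K$), so $(K\oplus S_i)'\le_TK'$.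

**Step 4: one half keeps (1).** If (1) failed for $S_0$ via $g_0$ and for $S_1$ via $g_1$, then $\max(g_0,g_1)$ would violate (1) for $S$. $\square$

Fix $S^*\in\{S_0,S_1\}$ satisfying (1), let $Q^*$ be as in Lemma 4, and put $\mathcal A=\mathcal A_{Q^*}$. Through Section 8, $R,u_n,M_n$ refer to $Q^*$. The set called $S$ in Theorem 1 is $S^*$.

## 7. A generic oracle hides one element per gadget

We look for a $K\oplus G$-computable copy of $\mathcal A$ with no $K\oplus G$-computable isomorphism. As in Section 3, the element $b_{n,0}$ should hold back its label $L_k$ for some time, and be of class II if a split along $L_k$ happens while it is holding back. With $K$-computable delays this cannot succeed, by Lemma 4. But $G$ supplies delays $v(n,k)$ that are hidden at positions $\ge k$. A functional that has placed $b_{n,0}$ has looked at only a finite part of $G$. If $k_n$ is beyond that part, the delay $v(n,k_n)$ is still completely free.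

**Lemma 6.** If $G$ is 1-generic relative to $K$, then $\mathcal A$ is not c.c. relative to $K\oplus G$.

*Proof.* **Step 1: the copy.** Let $v(n,k)$ be the least $v$ with $G(\langle n,k,v\rangle)=1$; it exists by the example in Section 2. Let $\mathcal B$ be built like $\mathcal A$, with $b_{n,j}=2\langle n,j\rangle$ in place of $x_{n,j}$. For $j\ge1$, $b_{n,j}$ omits the same labels as $x_{n,j}$. The element $b_{n,0}$

* omits $L_k$ iff $\exists t,u\le v(n,k)\;R(n,k,t,u)$;
* omits $L'_{\langle t,u\rangle}$ iff $\exists k\le t\,[R(n,k,t,u)\wedge\max(t,u)>v(n,k)]$.

Both conditions are decidable in $K\oplus G$. So the set of non-omitted pairs is c.e. in $K\oplus G$, and $\mathcal B$ is $K\oplus G$-computable. For $n\in S^*$, $b_{n,0}$ omits exactly $L_{k_n}$ (class II) if $M_n\le v(n,k_n)$, and exactly $L'_{\langle t_n,u_n\rangle}$ (class I) otherwise. For $n\notin S^*$ it carries all labels. Both classes stay infinite in each split gadget, so $\mathcal B\cong\mathcal A$.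

**Step 2: the set of strings on which an isomorphism errs.** Suppose $\Phi^{K\oplus G}$ is an isomorphism $\mathcal B\to\mathcal A$. Let $W$ be the set of strings $\sigma$ such that for some $n\in S^*$ and $j$: $\Phi^{K\oplus\sigma}(b_{n,0})=x_{n,j}$, $x_{n,j}$ is of class I, and some $v\ge M_n$ has $\sigma(\langle n,k_n,v\rangle)=1$ and $\sigma(\langle n,k_n,v'\rangle)=0$ for all $v'<v$ (all these values being defined). $W$ is c.e. in $K$: $S^*$ is c.e. in $K$, and for $n\in S^*$ the triple, and then the class of $x_{n,j}$, is found by $K$. No $\sigma\prec G$ is in $W$, since then $v(n,k_n)=v\ge M_n$, so $b_{n,0}$ is of class II while its image is of class I. By genericity there is $\sigma_0\prec G$ with no extension in $W$.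

**Step 3: a $K$-computable bound on the labels.** Given $n$, search with $K$ for $\tau\supseteq\sigma_0$ and $j$ with $\Phi^{K\oplus\tau}(b_{n,0})=x_{n,j}$. The search halts, because a long enough initial segment of $G$ is an example: the isomorphism maps $b_{n,0}$ into gadget $n$. For the first $\tau,j$ found put $g(n)=\max(|\tau|,j)$. Then $g$ is $K$-computable.

Suppose that $n\in S^*$ and $k_n>g(n)$. Then $j<k_n\le t_n\le M_n$, so $x_{n,j}$ is of class I. Every position $\langle n,k_n,v\rangle$ is $\ge k_n>|\tau|$, so $\tau$ is undefined there. Extend $\tau$ to $\tau'$ with value $0$ at $\langle n,k_n,v\rangle$ for $v<M_n$, value $1$ at $\langle n,k_n,M_n\rangle$, and arbitrary values at the other new positions. Then $\tau'\in W$ extends $\sigma_0$, a contradiction. So $k_n\le g(n)$ for all $n\in S^*$, contradicting (1) for $S^*$. $\square$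

Observe that $g$ does not have to know $M_n$, nor whether $n\in S^*$. This is why the requirements $N_e$ in Section 4 could be so simple, and why one structure fails for all $G$ at once.

## 8. The degrees of Theorem 1

*Proof of Theorem 1.* Item 1 is Lemma 4, item 2 is Lemma 6, and item 3 is Lemma 2. By Lemma 5, $(K\oplus S^*)'\le_TK'$, and the reverse reduction is trivial, so $(K\oplus S^*)'\equiv_T\emptyset''$. It remains to find the degrees. Put $Z=K\oplus S^*$.

**Step 1: a generic below $Z'$.** Let $W^Z_0,W^Z_1,\dots$ list the $Z$-c.e. sets of strings, and let $\sigma_0$ be empty. Given $\sigma_e$, ask $Z'$ whether $\sigma_e$ has an extension in $W^Z_e$. If so, let $\sigma$ be the first one found, otherwise $\sigma=\sigma_e$; let $\sigma_{e+1}$ be $\sigma$ followed by $0$. Then $G=\bigcup_e\sigma_e\le_TZ'$ is 1-generic relative to $Z$, hence also relative to $K$, since $K$-c.e. sets are $Z$-c.e.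

**Step 2: $Z\oplus G$ is low over $Z$.** Let $V_e=\{\sigma:\Phi_e^{Z\oplus\sigma}(e)\downarrow\}$, a $Z$-c.e. set. Some $\sigma\prec G$ lies in $V_e$ or has no extension in $V_e$; $Z'\oplus G$ can find such a $\sigma$ and say which of the two holds. In the first case $e\in(Z\oplus G)'$, in the second $e\notin(Z\oplus G)'$. So $(Z\oplus G)'\le_TZ'\oplus G\equiv_TZ'\equiv_T\emptyset''$.

**Step 3: the degrees.** Put
$$\mathbf d_0=\mathbf 0',\qquad\mathbf d_1=\mathbf e_0=\deg(K\oplus G),\qquad\mathbf e_1=\deg(K\oplus S^*\oplus G).$$
Then $\mathbf 0'\le\mathbf d_1\le\mathbf e_1\le\mathbf 0''$, and $\mathbf e_1'=\mathbf 0''$ by Step 2. So $\mathbf e_1<\mathbf 0''$, since $\mathbf e_1=\mathbf 0''$ would give $\mathbf e_1'=\mathbf 0'''\ne\mathbf 0''$. $\mathcal A$ is c.c. relative to $\mathbf d_0$ by item 1, not relative to $\mathbf d_1=\mathbf e_0$ by item 2, and c.c. relative to $\mathbf e_1$ by item 3. Since the behavior differs, the inequalities $\mathbf d_0<\mathbf d_1$ and $\mathbf e_0<\mathbf e_1$ are strict. $\blacksquare$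

## 9. Coding a partial order above $K$

For Theorem 2 we have to realize a whole partial order by degrees $h(p)$ that are c.e. in and above $\mathbf 0'$. The generic is replaced by c.e. information that we build together with $Q$.

For $p\in P_1$, the oracle $D_p$ should be able to build a copy with a bad element $b_{n,0}$, without being able to tell whether gadget $n$ is split. We give it, for every pair $(n,k)$, one bit: "gadget $n$ is split, for the sake of $p$, along $L_k$". This suffices to decide whether $b_{n,0}$ carries $L_k$, for each $k$; but to find out whether $n$ is split one would have to ask about infinitely many $k$. For $q\in P_0$ above $p$, we give the oracle the bit "gadget $n$ is split for the sake of $p$" directly, and there the direct matching works.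

**Setup.** Add to $P$ two new elements of $P_0$: $\bot$, below everything, and $\infty$, comparable only with itself and $\bot$. From now on $P,P_0,P_1$ denote the enlarged objects. *Codes* are natural numbers of three kinds: $[0,p,n,k]$ and $[1,p,n]$ with $p\in P_1$, and $[2,p,y]$ with $p\ne\bot$. They are coded injectively, and each code is $\ge$ its entries $n,k,y$. We shall build a $K$-c.e. set $U$ of codes. Let $C_q$ consist of

* the codes $[0,p,n,k]$ and $[2,p,y]$ with $p\le q$, and
* the codes $[1,p,n]$ with $p<r\le q$ for some $r\in P_0$.

The second clause is $\Sigma^0_1$, so $C_q$ is $K$-computable uniformly in $q$. Put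
$$U_q=U\cap C_q,\qquad D_q=K\oplus U_q,\qquad h(q)=\deg D_q.$$

For example, in the chain $0<1<2$ with $P_0=\{0,2\}$ and $P_1=\{1\}$: $C_0$ has the codes $[2,0,y]$; $C_1$ has $[0,1,n,k]$, $[2,0,y]$, $[2,1,y]$, but not $[1,1,n]$; and $C_2$ has all of $[0,1,n,k]$, $[1,1,n]$, $[2,0,y]$, $[2,1,y]$, $[2,2,y]$.

If $q\le q'$, then $C_q\subseteq C_{q'}$ and $U_q=U_{q'}\cap C_q$, so $D_q\le_TD_{q'}$. No code is in $C_\bot$, because $\bot\in P_0$ is least and codes $[2,\bot,y]$ do not exist; so $D_\bot\equiv_TK$. Each $D_q$ is c.e. in $K$ and computes $K$, so its degree is c.e. in and above $\mathbf 0'$, and $D_q\le_TK'$. Moreover: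

* (F1) If $p\in P_1$, $q\in P_0$ and $p<q$, then $[1,p,n]\in C_q$ for all $n$ (take $r=q$).
* (F2) $[1,p,n]\notin C_p$ (as $p<r\le p$ is impossible).
* (F3) If $p\not\le q$, no code with second entry $p$ is in $C_q$ (each clause requires $p\le q$).

The construction will produce $K$-computable split data $Q$, and $\mathcal A=\mathcal A_Q$. Let $S_p$ be the set of gadgets split by requirements $N_{e,p}$ (below). We shall have
$$(2)\qquad[1,p,n]\in U\iff n\in S_p,\qquad[0,p,n,k]\in U\iff n\in S_p\wedge k=k_n.$$

**The copies $\mathcal E_p$.** For $p\in P_1$ let $\mathcal E_p$ be built like $\mathcal A$ with $b_{n,j}=2\langle n,j\rangle$ in place of $x_{n,j}$, except that for $n\in S_p$ the element $b_{n,0}$ is of class II. (The element $x_{n,0}$ is always of class I in a split gadget.) Both classes stay infinite, so $\mathcal E_p\cong\mathcal A$. By (2) and the uniqueness of the triple,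

* $b_{n,0}$ omits $L_k$ iff $[0,p,n,k]\in U$;
* $b_{n,0}$ omits $L'_{\langle t,u\rangle}$ iff $\exists k\le t\,(R(n,k,t,u)\wedge[0,p,n,k]\notin U)$.

Check the second: if $n\in S_p$, the only possible $k$ is $k_n$ and its code is in $U$, so nothing is omitted; if $n\in S\setminus S_p$, no code $[0,p,n,k]$ is in $U$, and exactly $L'_{\langle t_n,u_n\rangle}$ is omitted; if $n\notin S$, then $R(n,\cdot,\cdot,\cdot)$ is empty. Since $[0,p,n,k]\in C_p$, both conditions are decidable in $D_p$. The other $b_{n,j}$ behave as in $\mathcal A$, so $\mathcal E_p$ is $D_p$-computable.

**Requirements.** With $Y_p=\{y:[2,p,y]\in U\}$: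

* $N_{e,p}$ ($p\in P_1$): $\Phi_e^{D_p}$ is not an isomorphism $\mathcal E_p\to\mathcal A$.
* $I_{e,p,q}$ ($p\ne\bot$, $p\not\le q$): $Y_p\ne\Phi_e^{D_q}$.

## 10. Watchers, stacks and the construction for Theorem 2

List the requirements computably as $R_0,R_1,\dots$; smaller index means higher priority. For each $q\in P_0$ we must match all $D_q$-computable copies of $\mathcal A$. List $\omega\times P_0$ as *watchers* $w_0,w_1,\dots$; the watcher $w_l=(i,q)$ is concerned with the partial atomic diagram $\mathcal B=\Phi_i^{D_q}$. We say that $R_m=N_{e,p}$ *watches* $w_l=(i,q)$ if $l<m$ and $p\not\le q$. If $p\le q$, then $p<q$ and $D_q$ will be told about the splits made by $N_{e,p}$, so there is no reason to wait for $w_l$.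

Where does the argument of Sections 4 and 5 break? There, all copies were computed from $K$, and "showing $L_k$" was permanent. Now the construction, run with $K$, sees only approximations to $D_q$, and facts about $\Phi_i^{D_q}$ can be revoked. So pairs must be revocable too, in such a way that $D_q$ itself can tell which of them survive. This is what the stacks and bounds below are for.

**Computations.** $U[s]$ is the set of codes enumerated before stage $s$, $U_q[s]=U[s]\cap C_q$, and $D_q[s]=K\oplus U_q[s]$. A computation "at $s$" uses $D_q[s]$ and takes at most $s$ steps, so it queries only codes $<s$. For $w=(i,q)$: "$G_n(b)$ at $s$" means that it is computed true at $s$. "$b$ shows $L_k$ at $s$" means that there is $w'<s$ with $E(b,w')$ and $L_k(w')$ computed true at $s$; the least such $w'$ is used, with the use of these two computations.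

**Stacks.** Each watcher $(i,q)$ has for each gadget $n$ a finite *stack* of current pairs $(x_{n,j},b)$, each with a bound $z$. A pair is *cancelled*, that is, removed, as soon as a code $c<z$, $c\in C_q$, enters $U$ at or after the stage of its formation. Bounds will be nondecreasing along a stack, so cancelling a pair cancels all pairs above it. For instance, if the bounds are $5,9,9,14$ and a code $7\in C_q$ enters $U$, only the first pair remains.

**Clean.** $(i,q)$ is *clean* at $s$ on a gadget $n$ attacked with label $k$ if for every current pair $(x_{n,j},b)$ of $(i,q)$ in $n$, $b$ shows $L_k$ at $s$.

**Parameters.** These are the witnesses $y$ of $I$-requirements, the gadgets $n'$ of $N$-requirements, and the attack labels $k'$. Each is chosen at the stage equal to its value. Let $\beta_n$ be larger than all codes $[2,p,y]$, $[1,p,n']$, $[0,p,n',k']$ whose parameters $y$, respectively $n'$, respectively $n',k'$, were chosen by the corresponding requirement at stages $<n$. There are finitely many such codes. The number $\beta_n$ will be part of the bound of every pair in gadget $n$; the place where this is needed is (D3) in Section 12.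

**Ownership.** A gadget is *owned* forever by the requirement that appointed it. It is *active* as long as its owner has not been initialized since the appointment and is not done.

**Construction (oracle $K$), stage $s$.**

**Step 1 (pairs).** $w_l$ is *frozen* at $s$ if some active attacked gadget, owned by an $R_m$ that watches $w_l$, is one on which $w_l$ is not clean at $s$. For each unfrozen $w_l=(i,q)$, $l<s$, and each gadget $n<s$ that is not split and not owned by any $N_{e,p}$ with $p\le q$: let $j$ be least not occurring in the stack for $n$, and let $b<s$ be least such that $b$ does not occur in the stack, $G_n(b)$ at $s$, and, if $n$ has ever been attacked (label $k$), $b$ shows $L_k$ at $s$. If $b$ exists, add $(x_{n,j},b)$ on top of the stack. Its bound $z$ is the maximum of $\beta_n$, the previous bounds in the stack, and strict upper bounds of the codes queried in the computations just mentioned for $b$.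

**Step 2 (action).** The least $R_m$, $m\le s$, requiring attention (if there is one) acts once, and all $R_{m'}$ with $m'>m$ are *initialized*: their witnesses, gadgets and "done" status are discarded.

$R_m=N_{e,p}$ requires attention if it is not done and one of the following holds; it acts by the first that applies.

* (a) It has an attacked gadget $n$ (label $k$) on which all watched watchers are clean at $s$. *Action:* split the least such $n$: put $Q(n,k,s)$, enumerate $[0,p,n,k]$ and $[1,p,n]$ into $U$; it is done.
* (b) For some attacked gadget $n$ of it, a watched watcher is clean on $n$ at $s$, and this pair (gadget, watcher) is not yet noticed. *Action:* notice all such pairs.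
* (c) It has an unattacked gadget $n$ with $\Phi_e^{D_p}(b_{n,0})=x_{n,j}$ at $s$ for some $j<s$. *Action:* attack $n$ with label $k=s$.
* (d) It has no unattacked gadget. *Action:* appoint gadget $s$.

$R_m=I_{e,p,q}$ requires attention if it is not done and (a) it has a witness $y$ with $\Phi_e^{D_q}(y)=0$ at $s$ (*action:* enumerate $[2,p,y]$; done), or (b) it has no witness (*action:* let $y=s$).

**Step 3.** Cancel pairs according to the new codes.

**Immediate observations.**

* (O1) At most one requirement acts per stage, so each number is chosen at most once, as a gadget, a label, or a witness. Hence $Q$ is split data (labels are smaller than the splitting stage), it is $K$-computable, and (2) holds.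
* (O2) Pairs in gadget $n$ are formed only at stages $>n$, when it is known who owns $n$. The indices $j$ in a stack are $0,1,2,\dots$ in order from the bottom, and at most one pair is added per stage, so a pair formed at $s$ has $j<s$.
* (O3) A requirement initialized at $s$ can afterwards enumerate only codes containing a gadget or witness chosen after $s$, hence only codes $>s$.
* (O4) Being split, or being inactive, is permanent. A split gadget is inactive. If an owner is done and later initialized, its old gadgets stay inactive.
* (O5) A pair added in an attacked gadget shows the label at that stage. So cleanness of a watcher on an attacked gadget does not change during step 1.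
* (O6) As long as a pair with bound $z$ is current, $U_q$ below $z$ is as it was at its formation, so the computations used at the formation remain valid.

## 11. Every requirement acts finitely often and succeeds

**Lemma 7.** Every $R_m$ acts only finitely often.

*Proof.* By induction, let $s^*$ be such that no $R_{m'}$ with $m'<m$ acts after $s^*$. Then $R_m$ is not initialized after $s^*$, and whenever it requires attention at a stage $s>s^*$ with $s\ge m$, it acts. An $I$-requirement acts at most twice more: once to choose a witness, once to enumerate.

Let $R_m=N_{e,p}$ and suppose it acts infinitely often. After $s^*$ it never splits, since otherwise it would be done forever. Each gadget is attacked at most once and gives rise to finitely many noticings. So it appoints and attacks infinitely many gadgets $n_0<n_1<\cdots$ after $s^*$. Let $n_r$ be attacked at $s_r$ with label $k^r=s_r$. A new gadget is appointed only when there is no unattacked one, and only one action is made per stage, so $n_{r+1}>s_r$. All $n_r$ are active from their appointment on.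

**Step 1: if a watched $w=(i,q)$ is clean on $n_r$ at some stage $s>s_r$, it is eventually always clean on $n_r$.** Take the first such $s$. The pair $(n_r,w)$ is not yet noticed, and (a) does not apply as there is no split, so $R_m$ acts by (b), notices the pair, and initializes all lower requirements. From then on lower requirements enumerate only codes $>s$ by (O3), higher ones enumerate nothing, and $R_m$ enumerates nothing. The computations at $s$ query only codes $<s$. So for the pairs in $n_r$ present at $s$, the computations showing $L_{k^r}$ are preserved. Pairs formed later in $n_r$ show $L_{k^r}$ at formation by computations below their bound, and go on showing it as long as they are current, by (O6). So $w$ is clean on $n_r$ at all stages $\ge s$.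

**Step 2: if a watched $w$ is never clean on $n_r$ after $s_r$, it is clean on $n_{r'}$ at every stage after $s_{r'}$, for all $r'>r$.** By (O5), $w$ is frozen at every stage $>s_r$. Pairs in $n_{r'}$ can be formed only at stages $>n_{r'}>s_r$. So $w$ has no pairs in $n_{r'}$ at all, and is clean there.

**Step 3: contradiction.** $R_m$ watches at most $m$ watchers. If for some $r$ every watched watcher were eventually always clean on $n_r$, then (a) would apply at a late stage and $R_m$ would split. So by Step 1, for each $r$ some watched watcher is never clean on $n_r$ after $s_r$, and by Step 2 these watchers are distinct for distinct $r$. There are only $m$ of them and infinitely many $r$. $\square$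

Consequently each $R_m$ is initialized only finitely often and splits only finitely many gadgets.

**Lemma 8.** Every $N_{e,p}$ is satisfied. Hence $\mathcal A$ is not c.c. relative to $h(p)$ for $p\in P_1$.

*Proof.* Consider $R_m=N_{e,p}$ after its last initialization. From then on no higher requirement acts.

**Case 1: it becomes done**, splitting $n$ at $t$, where $n$ was attacked at $s_0<t$ with label $k=s_0$. At $s_0$ we had $\Phi_e^{D_p}(b_{n,0})=x_{n,j}$ with $j<s_0$, querying only codes $<s_0$. $R_m$ acted at $s_0$, so lower requirements afterwards enumerate only codes $>s_0$. From $s_0$ on, $R_m$ itself enumerates only $[0,p,n,k]\ge k=s_0$, and $[1,p,n]$, which is not in $C_p$ by (F2). So the computation is preserved: $\Phi_e^{D_p}(b_{n,0})=x_{n,j}$ with $j<s_0<t=t_n\le M_n$. Thus $x_{n,j}$ is of class I, whereas $b_{n,0}$ is of class II in $\mathcal E_p$, because $n\in S_p$.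

**Case 2: it does not become done.** By Lemma 7 it eventually does not act, and then it does not require attention at any late stage. So (d) fails, and it keeps an unattacked gadget $n$ forever. If $\Phi_e^{D_p}(b_{n,0})=x_{n,j}$ for some $j$, then (c) would hold at late stages. So $\Phi_e^{D_p}$ does not map $b_{n,0}$ into gadget $n$ and is not an isomorphism.

So $\mathcal E_p$ is a $D_p$-computable copy of $\mathcal A$ to which no $D_p$-computable isomorphism exists. $\square$

**Lemma 9.** Every $I_{e,p,q}$ is satisfied. Hence $h(p)\le h(q)\iff p\le q$, and $h(p)<\mathbf 0''$ for all $p$ in the original $P$.

*Proof.* Consider $I_{e,p,q}$ after its last initialization, and let $y$ be its final witness. If it acts by (a) at $s$, then $y\in Y_p$. The code $[2,p,y]$ is not in $C_q$ by (F3). All codes entering later are $>s$, as lower requirements were initialized at $s$, higher ones do not act, and this one is done. So $\Phi_e^{D_q}(y)=0\ne Y_p(y)$. If it does not act by (a), then $y\notin Y_p$, because by (O1) no other requirement can enumerate $[2,p,y]$; and $\Phi_e^{D_q}(y)\ne0$, since otherwise it would require attention at all late stages, and act.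

So $Y_p\not\le_TD_q$ whenever $p\ne\bot$ and $p\not\le q$. On the other hand $Y_p\le_TD_p$ for $p\ne\bot$, because $[2,p,y]\in C_p$. Hence $h(p)\not\le h(q)$ if $p\not\le q$ (and $p\not\le q$ implies $p\ne\bot$). The other implication was seen in Section 9. Finally, $Y_\infty\le_TK'$ because $U$ is c.e. in $K$, and $Y_\infty\not\le_TD_p$ for $p$ in the original $P$, because $\infty\not\le p$. So $D_p<_TK'$. $\square$

## 12. Categoricity relative to $h(q)$ for $q\in P_0$

**Lemma 10.** If $q\in P_0$, then $\mathcal A$ is c.c. relative to $D_q$.

*Proof.* Let $\mathcal B=\Phi_i^{D_q}\cong\mathcal A$ (so it is total), and $w_l=(i,q)$. A pair of $w_l$ is *permanent* if it is formed and never cancelled. By (O6) the computations used at the formation of a permanent pair are true; in particular its $b$ lies in $G_n^{\mathcal B}$. Since $\Phi_i^{D_q}$ is total, for each fixed atomic fact the computation at $s$ is the true, final one for all large $s$.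

**(D1) $w_l$ is unfrozen at infinitely many stages.** Otherwise it eventually forms no pairs, so only finitely many pairs are ever current again, and some fixed current pair $(x_{n,j},b)$, with $n$ attacked with label $k$, is responsible for freezing at infinitely many stages. This pair is permanent, so $b\in G_n^{\mathcal B}$. The gadget $n$ is active at infinitely many stages, so by (O4) it is active forever after its attack and is never split. So $n\notin S$, and $b$ carries $L_k$ in $\mathcal B$. Then $b$ shows $L_k$ at all large stages, a contradiction.

**(D2) Let $n\notin S$ not be owned by any $N_{e,p}$ with $p\le q$. Then the permanent pairs of $w_l$ in gadget $n$ form a bijection $\{x_{n,j}\}_j\to G_n^{\mathcal B}$.** If a pair is permanent, so are all pairs below it in the stack; so permanent pairs always form an initial segment of the stack.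

First we show that there are infinitely many permanent pairs. Suppose there are exactly $h$. After they are all formed, any pair in position $h+1$ is later cancelled, together with everything above it. So by (D1) there are arbitrarily late stages at which the stack consists of exactly the $h$ permanent pairs and $w_l$, unfrozen, tries to form a pair in position $h+1$. Let $\hat b$ be the least element of $G_n^{\mathcal B}$ not among the permanent pairs. At late stages, $G_n(b)$ is computed false for each $b<\hat b$ not among them, and the computation of $G_n(\hat b)$ is final. If $n$ was attacked, with label $k$, then $\hat b$ carries $L_k$, as $n\notin S$; the computations for its least witness, and those for all smaller candidates, are final. So $\hat b$ is chosen, with a bound $z$ that is the same at all such late stages. Below $z$, $U_q$ is settled at late stages. So a pair formed at such a late stage is permanent, a contradiction.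

Next, when the $(h+1)$-st permanent pair is formed, the stack below it consists of the first $h$ permanent pairs, so by (O2) it uses $x_{n,h}$. Hence every $j$ is used exactly once. The elements $b$ of permanent pairs are distinct, because a new pair avoids all $b$ below it, and they are in $G_n^{\mathcal B}$. Finally, let $b\in G_n^{\mathcal B}$ and suppose that $b$ is in no permanent pair. From some stage on, the relevant computations for $b$ (for $G_n(b)$ and, if $n$ is attacked, for showing the label) are final and positive. When a permanent pair is formed at such a stage, the stack below it consists of permanent pairs, so $b$ does not occur in it, and the new pair uses some $b'\le b$. This happens infinitely often with distinct $b'$, which is impossible.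

**(D3) Let $n\in S$ be split at $t$ by its owner $R_m=N_{e,p}$ with $m>l$ and $p\not\le q$, with label $k=k_n$. If $(x_{n,j},b)$ is a permanent pair of $w_l$, then $x_{n,j}$ is of class I and $b$ carries $L_{k_n}$.** The pair was formed at a stage $s\le t$, since none are formed after the split. So $j<s\le t=t_n\le M_n$ and $x_{n,j}$ is of class I. $R_m$ watches $w_l$, so $w_l$ was clean on $n$ at $t$, and $b$ shows $L_k$ at $t$ by computations that query only codes $<t$. The danger is that these computations, which may be longer than those recorded in the bound of the pair, are destroyed later. We claim:

*No code $c<t$ in $C_q$ enters $U$ at a stage $\ge t$.*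

Given the claim, the computations are true and $b$ carries $L_k$. To prove it, note first that the codes entering at $t$ have second entry $p$, so they are not in $C_q$ by (F3). Let $c\in C_q$ be enumerated at a stage $s'>t$ by $R_{m'}$.

* If $m'>m$, then $R_{m'}$ was initialized at $t$, so $c>t$ by (O3). If $m'=m$, then $R_m$, done at $t$, must have been initialized after $t$, so its gadget in $c$ was chosen after $t$ and $c>t$.
* Let $m'<m$. $R_m$ appointed $n$ at stage $n$ and still had it at $t$, so it was not initialized at any stage in $[n,t]$. An action of $R_{m'}$ would have initialized it. So $R_{m'}$ did not act, and chose no parameter, at any stage in $[n,t]$. If some parameter in $c$ was chosen after $t$, then $c>t$. Otherwise all parameters in $c$ were chosen before stage $n$, so $c<\beta_n\le z$, where $z$ is the bound of our pair. But then the pair would have been cancelled at $s'$, and it is permanent. So this is impossible.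

This proves the claim and (D3).

**The isomorphism.** The gadgets $n\in S$ owned by some $R_m$ with $m\le l$ are finitely many, by Lemma 7. On them use the direct matching with finite information. For all other $n$, run the construction, using $K\le_TD_q$, past stage $n$ to see who owns $n$.

* If $n$ is owned by some $N_{e,p}$ with $p\le q$, then $p<q$, since $p\in P_1$ and $q\in P_0$. By (F1), $D_q$ decides whether $[1,p,n]\in U$, that is, by (2), whether $n\in S_p$; and this is equivalent to $n\in S$, as only the owner can split $n$. Use the direct matching.
* Otherwise, a pair of $w_l$ in gadget $n$ formed at $s$ with bound $z$ is permanent iff $U_q$ and $U_q[s]$ agree below $z$, which $D_q$ decides. Compute $f(x_{n,j})$ by running the construction until a permanent pair with $x_{n,j}$ is formed, or $n$ is split, at $t$ say. In the first case use the pair. In the second case all permanent pairs in $n$ have been formed by the end of stage $t$, and $D_q$ can list them. Keep them, find $(k_n,t_n,u_n)$, and match the remaining class I elements with the remaining elements of $G_n^{\mathcal B}$ found to carry $L_{k_n}$, and the remaining class II elements with those found to carry $L'_{\langle t_n,u_n\rangle}$, in order of discovery.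

In the second bullet, if $n\notin S$, then (D2) shows that the wait ends and that $f$ is a bijection on gadget $n$. If $n\in S$, then the owner of $n$ is some $R_m=N_{e,p}$ with $m>l$ and $p\not\le q$, so (D3) shows that the pairs kept respect the classes, and they are finitely many, so the rest can be matched. A permanent pair found before the split is kept after it, so $f$ is well defined. Thus $f$ is $D_q$-computable and as in Lemma 1, which gives a $D_q$-computable isomorphism. $\square$

*Proof of Theorem 2.* By Lemma 9, $h$ is an order embedding of the original $P$ into the degrees strictly below $\mathbf 0''$, and by Section 9 its values are c.e. in and above $\mathbf 0'$. Lemma 10 gives categoricity relative to $h(p)$ for $p\in P_0$, and, with $q=\bot$ and $D_\bot\equiv_TK$, relative to $\mathbf 0'$. Since $S$ is c.e. in $K$, we have $K\oplus S\le_T\emptyset''$, and Lemma 2 gives categoricity relative to every degree $\ge\mathbf 0''$. Lemma 8 gives the failure at $h(p)$ for $p\in P_1$. $\blacksquare$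

For example, the chain $0<1<2$ with $P_0=\{0,2\}$ and $P_1=\{1\}$ gives a second positive answer to the question of Section 2, with all degrees involved c.e. in and above $\mathbf 0'$. The chain $P=\omega$ with $P_0$ the even numbers gives a single computable structure whose categoricity alternates infinitely often along an increasing sequence of degrees in $[\mathbf 0',\mathbf 0'')$.
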